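\title{Random pairs generate the Witt algebra with logarithmic diameter}

\begin{abstract}
Let $W(p)$ be the Witt algebra over $\mathbb F_p$. We show that, with probability tending to $1$ as $p\to\infty$, two uniformly random elements generate $W(p)$ and every element of $W(p)$ can be written, using only sums and brackets, with at most $15\log|W(p)|$ occurrences of the two generators. This order of magnitude is the best possible. The probability of generation is exactly $(1-p^{-2})(1-p^{3-p})$, and for every $N$ there is a constant $C_N$ such that the diameter bound $C_N\log|W(p)|$ fails with probability between $p^{-2}$ and $p^{-2}+p^{-N}$ for large $p$. The main tool is that for a vector field $z$ that does not vanish at the origin, $(\operatorname{ad}z)^{p-1}$ acts on a hyperplane as a scalar, and this scalar is uniformly distributed in $\mathbb F_p$.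
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Lie balls and diameter}

Let $\mathfrak g$ be a finite Lie algebra over $\mathbb F_p$ and let $S\subseteq\mathfrak g$ be nonempty. An \emph{expression} in $S$ is an element of $S$, or a formal sum $(\alpha+\beta)$ or a formal bracket $[\alpha,\beta]$ of two expressions. Its \emph{cost} is the number of occurrences of elements of $S$ in it. The \emph{Lie ball} $S^k$ is the set of values in $\mathfrak g$ of expressions of cost at most $k$. Thus
\begin{equation}\label{eq:rules}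
S^k+S^l\subseteq S^{k+l},\qquad [S^k,S^l]\subseteq S^{k+l},\qquad 0=[s,s]\in S^2\quad(s\in S).
\end{equation}
Scalars and minus signs are not part of the language. The direct way to write $tu$ for $t\in\{1,\dots,p-1\}$ is $u+\dots+u$, which multiplies the cost of $u$ by $t$. This does show that the union of the balls is the subalgebra generated by $S$. If $S$ generates $\mathfrak g$, the \emph{diameter} $\operatorname{diam}(\mathfrak g,S)$ is the smallest $k$ with $S^k=\mathfrak g$.

The diameter can be as large as $|\mathfrak g|-1$. If $\mathfrak g=\mathbb F_ps$ is one-dimensional and $p\ge3$, all brackets vanish, an expression of cost at most $k$ in $S=\{s\}$ has value $ns$ with $0\le n\le k$, and the diameter is $p-1$. At the other extreme, counting expressions shows that with two generators the diameter is at least logarithmic. All logarithms without a base are natural.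

\begin{lemma}\label{lem:count}
If $|S|\le2$, then $|S^k|<16^k$ for all $k\ge1$. If moreover $S$ generates $\mathfrak g$, then $\operatorname{diam}(\mathfrak g,S)\ge\log|\mathfrak g|/\log16$.
\end{lemma}

\begin{proof}
An expression of cost $n$ is a plane binary tree with $n$ leaves, together with a label $+$ or $[\,,]$ at each of the $n-1$ inner nodes and a label from $S$ at each leaf. The number of such trees is the Catalan number $\frac1n\binom{2n-2}{n-1}\le4^{n-1}$. So there are at most $4^{n-1}2^{n-1}2^n=2\cdot16^{n-1}$ expressions of cost $n$, and $|S^k|\le\sum_{n=1}^k2\cdot16^{n-1}<16^k$. If $S^k=\mathfrak g$, this gives $16^k>|\mathfrak g|$.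
\end{proof}

So a diameter of order $\log|\mathfrak g|$ is the best one can ask for, and it requires that brackets do the work of scalar multiplication. It is known that this happens in absolutely simple classical Lie algebras $\mathfrak g$ over $\mathbb F_p$ of fixed Lie type: two uniformly random elements $x,y$ generate $\mathfrak g$ with probability tending to $1$ as $p\to\infty$, and $\operatorname{diam}(\mathfrak g,\{x,y\})=O(\log|\mathfrak g|)$. This property is called \emph{extremely rapid random generation}.

\subsection*{The Witt algebra}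

Throughout, $p>3$ is a prime. Let $O=\mathbb F_p[X]/(X^p)$ and $\partial=d/dX$. The \emph{Witt algebra} is the simple Lie algebra $W=W(p)=\operatorname{Der}(O)=O\partial$, with bracket $[f\partial,g\partial]=(fg'-f'g)\partial$. It has the basis $e_i=X^{i+1}\partial$, $-1\le i\le p-2$, with $[e_i,e_j]=(j-i)e_{i+j}$, where $e_k=0$ for $k\notin\{-1,\dots,p-2\}$. Thus $\dim W=p$ and $\log|W|=p\log p$. The dimension grows with $p$, so there is no meaningful notion of bounded rank here. The following question was posed in \cite{BJM}.

\begin{quote}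
\emph{Is there an absolute constant $C$ such that, with probability tending to $1$ as $p\to\infty$, a uniformly random pair $x,y\in W(p)$ generates $W(p)$ and satisfies $\operatorname{diam}(W(p),\{x,y\})\le C\log|W(p)|$?}
\end{quote}

One would guess that the answer is yes if the exponentially many expressions of a given cost had well-spread values. The growing dimension is a reason for caution. The budget $Cp\log p$ allows a cost of $C\log p$ for each of the $p$ coordinates of an element. By Lemma~\ref{lem:count}, fewer than $p/2$ elements lie in $S^k$ when $16^k\le p/2$, so more than half of the vectors of any basis of $W$ cost more than $\log_{16}(p/2)-1$. An expression that writes the basis vectors out separately has used up its budget, up to a constant factor, once it has written each of them a single time, and no coefficients have been produced yet. The coordinates must share their cost.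

\subsection*{Results}

The vector fields that vanish at the origin form the subalgebra
\[
W_0=\{f\partial: f(0)=0\}=\langle e_0,\dots,e_{p-2}\rangle,
\]
a hyperplane in $W$. For $z\in W$ let $A_z=\operatorname{ad}z$, that is, $A_zv=[z,v]$. For $u\in O$ let $\rho(u)$ be the coefficient of $X^{p-1}$ in $u$. If $z=f\partial\notin W_0$, then $f$ is a unit of $O$, and we put
\begin{equation}\label{eq:c}
c(z)=f(0)\,\rho(1/f)\in\mathbb F_p .
\end{equation}
Equivalently, $c(z)=h_{p-1}/h_0$, where $1/f=\sum_ih_iX^i$. For example, $c(e_{-1}-ae_{p-2})=a$, because $(1-aX^{p-1})^{-1}=1+aX^{p-1}$. Finally, let $m=\lceil\log_2p\rceil$, and let $x,y$ be independent and uniformly distributed in $W$. The first theorem answers the question in the affirmative.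

\begin{theorem}\label{thm:A}
With probability at least $1-m\,p^{-1/4}-p^{-1/2}-6/p$, which tends to $1$ as $p\to\infty$, the pair $x,y$ generates $W$ and
\[
\operatorname{diam}(W,\{x,y\})\le(p-1)(6m+3)\le15\,p\log p=15\log|W| .
\]
Conversely, every generating pair has $\operatorname{diam}(W,\{x,y\})\ge\log|W|/\log16$, so the order of magnitude is exact.
\end{theorem}

The converse statement is Lemma~\ref{lem:count}. For generation alone the probability can be computed exactly.

\begin{theorem}\label{thm:B}
We have $\Pr(x,y\text{ generate }W)=(1-p^{-2})(1-p^{3-p})$. Moreover, if $z\notin W_0$ and $c(z)\notin\{0,1,-1\}$, then $z$ and an element $y\in W$ generate $W$ if and only if $y\notin\mathbb F_pz$.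
\end{theorem}

The factor $1-p^{-2}$ is the probability that $x$ and $y$ do not both lie in $W_0$. The third theorem shows that, up to errors smaller than any power of $p$, this is also the only obstruction to logarithmic diameter.

\begin{theorem}\label{thm:C}
For every $N\ge1$ there are $C_N$ and $p_0(N)$ such that for $p\ge p_0(N)$
\[
1-p^{-2}-p^{-N}\le\Pr\bigl(x,y\text{ generate }W,\ \operatorname{diam}(W,\{x,y\})\le C_N\log|W|\bigr)\le1-p^{-2}.
\]
\end{theorem}

Section~\ref{sec:idea} shows the method on an example in $W(5)$. Sections~\ref{sec:ad} and~\ref{sec:digits} supply the Lie-theoretic and the additive ingredient, and Section~\ref{sec:A} combines them into a deterministic diameter bound and proves Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and depends only on Section~\ref{sec:ad}. Section~\ref{sec:C} proves Theorem~\ref{thm:C}.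

\section{Scalars at additive cost: an example}\label{sec:idea}

The vectors $A_zy,A_z^2y,\dots$ can share their brackets, in the way that the powers of a variable share multiplications in Horner's scheme for evaluating a polynomial.

\begin{lemma}\label{lem:horner}
Let $y\in S$ and $z\in S^b$, let $n,\delta\ge1$, and let $d_1,\dots,d_n\in\{0,1,\dots,\delta\}$. Then $\sum_{i=1}^nd_iA_z^iy\in S^{(b+\delta)n}$.
\end{lemma}

\begin{proof}
If all $d_i$ vanish, the sum is $0\in S^2$, and $2\le(b+\delta)n$. Otherwise let $t$ be the largest index with $d_t\ne0$. Then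
\[
\sum_{i=1}^nd_iA_z^iy=[z,\,d_1y+[z,\,d_2y+[z,\,\cdots+[z,\,d_ty]\cdots]]],
\]
where $d_iy$ is written as a sum of $d_i$ copies of $y$ and is omitted if $d_i=0$. The right side contains $t\le n$ copies of $z$ and at most $\delta n$ copies of $y$.
\end{proof}

Suppose that $S=\{z,y\}$ and that $z,A_zy,\dots,A_z^{p-1}y$ is a basis of $W$. Write $v=\sum_{r=1}^{p-1}t_rA_z^ry+\mu z$ with $t_r,\mu\in\{0,\dots,p-1\}$. Lemma~\ref{lem:horner} with $n=\delta=p-1$ bounds the cost of the sum by $p(p-1)$, and $\mu z$ costs at most $p-1$, so the diameter is at most $p^2-1$. In this bound the basis is almost free: only $p-1$ copies of $z$ are spent on brackets. The rest is spent on producing the coefficients by repeated addition. Binary expansion does not help directly, since doubling an expression doubles its cost. What is needed is an operation that multiplies by a scalar and only \emph{adds} to the cost.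

\begin{example}\label{ex:five}
Let $p=5$, $z=e_{-1}-2e_3$, $y=e_3$, and $A=A_z$. Using $e_4=e_5=0$ and computing modulo $5$,
\begin{align*}
Ay&=[e_{-1},e_3]=4e_2,\\
A^2y&=4[e_{-1},e_2]-8[e_3,e_2]=12e_1=2e_1,\\
A^3y&=2[e_{-1},e_1]-4[e_3,e_1]=4e_0,\\
A^4y&=4[e_{-1},e_0]-8[e_3,e_0]=4e_{-1}+24e_3=4e_{-1}+4e_3,\\
A^5y&=4[e_{-1},e_3]-8[e_3,e_{-1}]=16e_2+32e_2=3e_2=2Ay .
\end{align*}
The vectors $z,Ay,\dots,A^4y$ form a basis of $W(5)$, since $e_{-1}-2e_3$ and $e_{-1}+e_3$ are linearly independent. The last line gives $A^{r+4k}y=2^kA^ry$ for $r\ge1$: four more brackets with $z$ multiply by $2$. For instance, since $3=1+2$,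
\[
3Ay+2A^2y+A^4y=Ay+A^4y+A^5y+A^6y=[z,\,y+[z,[z,[z,\,y+[z,\,y+[z,y]]]]]].
\]
The binary digits of all coefficients have been interleaved into one digit string for Horner's scheme.
\end{example}

The same device works for any $p$ if the basis above satisfies $A_z^py=2A_zy$. Since $p\le2^m$, each coefficient has a binary expansion $t_r=\sum_{k<m}\varepsilon_{r,k}2^k$, and
\[
\sum_{r=1}^{p-1}t_rA_z^ry=\sum_{r=1}^{p-1}\sum_{k<m}\varepsilon_{r,k}A_z^{r+(p-1)k}y .
\]
The exponents $r+(p-1)k$ run once through $1,\dots,(p-1)m$, so Lemma~\ref{lem:horner} with $\delta=1$ bounds the cost by $2(p-1)m$, and the diameter is at most $(p-1)(2m+1)$. For $p=5$ this is no gain ($28$ against $24$), but the order has dropped from $p^2$ to $p\log p$. One doubling costs $p-1$ brackets, and it doubles all $p-1$ coordinates at once.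

In Example~\ref{ex:five} the scalar $2$ is $c(z)$. We shall see that $A_z^p=c(z)A_z$ for every $z\notin W_0$. For a random pair three things then have to be shown: that the scalar $c(z)$ is well distributed, that the vectors $A_z^ry$ usually span a hyperplane, and that expansions with small digits in a random base $a\in\mathbb F_p$, in place of the base $2$, still reach all of $\mathbb F_p$.

\section{Vector fields that do not vanish at the origin}\label{sec:ad}

For $z\in W$ and $g,h\in O$ the definition of the bracket gives
\begin{equation}\label{eq:bracket}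
[gz,hz]=\bigl(g\,z(h)-h\,z(g)\bigr)z,\qquad\text{in particular}\qquad[z,hz]=z(h)\,z .
\end{equation}
Indeed, if $z=f\partial$, then $gf(hf)'-hf(gf)'=(gfh'-hfg')f$. If $z\notin W_0$, then $f$ is a unit, so $h\mapsto hz$ is a linear isomorphism $O\to W$, and by \eqref{eq:bracket} it carries the derivation $z$ of $O$ to the operator $A_z$ on $W$. It therefore suffices to understand $z$ acting on $O$.

The simplest form of $z$ would be $d/d\varphi$ for a new coordinate $\varphi$, which means $z(\varphi)=1$, or $\varphi'=1/f$. In $O$ the monomials $1,X,\dots,X^{p-2}$ are derivatives, but $X^{p-1}$ is not. So $1/f$ can be integrated up to its top coefficient, and $c(z)$ records this obstruction.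

\begin{lemma}\label{lem:coord}
Let $z\notin W_0$ and $a=c(z)$. There is $\varphi\in O$ with $\varphi(0)=0$ such that $1,\varphi,\dots,\varphi^{p-1}$ is a basis of $O$, $\varphi^p=0$, and $z(\varphi)=1-a\varphi^{p-1}$.
\end{lemma}

\begin{proof}
Let $z=f\partial$, $h=1/f=\sum_ih_iX^i$, and $\varphi=\sum_{i=0}^{p-2}\frac{h_i}{i+1}X^{i+1}$. Then $\varphi'=h-h_{p-1}X^{p-1}$. Since $fX^{p-1}=f(0)X^{p-1}$,
\[
z(\varphi)=f\varphi'=1-h_{p-1}f(0)X^{p-1}=1-aX^{p-1}.
\]
We have $\varphi^k=h_0^kX^k+(\text{higher terms})$ with $h_0\ne0$. Hence the powers $\varphi^k$, $0\le k\le p-1$, form a basis, $\varphi^p=0$, and $\varphi^{p-1}=h_0^{p-1}X^{p-1}=X^{p-1}$.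
\end{proof}

Recall that an operator $A$ on a vector space $V$ over $\mathbb F_p$ makes $V$ an $\mathbb F_p[T]$-module, with $T$ acting as $A$. If $w,Aw,\dots,A^{n-1}w$ is a basis of $V$ and $q(A)w=0$ for a monic polynomial $q$ of degree $n$, then $1\mapsto w$ defines an isomorphism $\mathbb F_p[T]/(q)\to V$, and $q$ is the characteristic polynomial of $A$.

\begin{proposition}\label{prop:module}
Let $z\notin W_0$ and $a=c(z)$, and let $T$ act on $W$ as $A_z$.
\begin{enumerate}
\item[(a)] $W\cong\mathbb F_p[T]/(T^p-aT)$. The same holds for $O$ with $T$ acting as $z$.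
\item[(b)] $\ker A_z=\mathbb F_pz$.
\item[(c)] $A_zW$ is a hyperplane, $A_zW\cong\mathbb F_p[T]/(T^{p-1}-a)$, and $A_z^{p-1}v=av$ for all $v\in A_zW$.
\item[(d)] If $a\ne0$, then $W=A_zW\oplus\mathbb F_pz$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We work in $O$, with $\varphi$ as in Lemma~\ref{lem:coord}. We have $z(1)=0$ and $z(\varphi)=1-a\varphi^{p-1}$. For $2\le k\le p-1$ we have $z(\varphi^k)=k\varphi^{k-1}(1-a\varphi^{p-1})=k\varphi^{k-1}$, because $\varphi^p=0$. Put $w=\varphi^{p-1}$, and let $z^i$ denote the $i$-fold composition of $z$. Then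
\[
z^iw=(p-1)(p-2)\cdots(p-i)\,\varphi^{p-1-i}\qquad(0\le i\le p-2),
\]
which is a nonzero multiple of $\varphi^{p-1-i}$. By Wilson's theorem $z^{p-2}w=(p-1)!\,\varphi=-\varphi$. Therefore $z^{p-1}w=-1+aw$ and $z^pw=a\,zw$. The vectors $w,\dots,z^{p-2}w$ span $\langle\varphi,\dots,\varphi^{p-1}\rangle$ and $z^{p-1}w$ has constant term $-1$, so $w,zw,\dots,z^{p-1}w$ is a basis of $O$. This gives (a).

(b), (c) A polynomial $q$ satisfies $T^p-aT\mid Tq$ if and only if $T^{p-1}-a\mid q$. So in $\mathbb F_p[T]/(T^p-aT)$ the kernel of $T$ is spanned by the class of $T^{p-1}-a$, and $q\mapsto Tq$ induces an isomorphism from $\mathbb F_p[T]/(T^{p-1}-a)$ onto the image of $T$. This gives (c). The kernel of $A_z$ is one-dimensional and contains $z$, which gives (b).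

(d) If $a\ne0$, then $A_z$ is injective on $A_zW$ by (c), so $A_zW\cap\mathbb F_pz=0$, and the dimensions add up to $p$.
\end{proof}

So the $p$-th power of the derivation $z$ is $c(z)z$. For $z=e_{-1}-ae_{p-2}$ the proof has $\varphi=X$ and $wz=e_{p-2}$; Example~\ref{ex:five} is the case $p=5$, $a=2$. If $c(z)=0$, then $A_z^p=0$: the operator is nilpotent and yields no scalar.

\begin{lemma}\label{lem:uniform}
If $z$ is uniform in $W\setminus W_0$, then $c(z)$ is uniform in $\mathbb F_p$.
\end{lemma}

\begin{proof}
The map $f\mapsto h=1/f$ is a bijection of the group of units of $O$. So $h$ is a uniform unit, $h_0\in\mathbb F_p^*$ and $h_{p-1}\in\mathbb F_p$ are independent and uniform, and $h_{p-1}/h_0$ is uniform.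
\end{proof}

Call $y\in W$ \emph{$z$-cyclic} if $A_zy,A_z^2y,\dots,A_z^{p-1}y$ is a basis of $A_zW$. Since $A_z^py=c(z)A_zy$, this holds if and only if $A_zy$ generates $A_zW$ as an $\mathbb F_p[T]$-module. How often it holds depends on how $T^{p-1}-a$ factors, and this depends only on the multiplicative order of $a$.

\begin{lemma}\label{lem:cyclic}
Let $z\notin W_0$ and suppose that $a=c(z)\ne0$ has multiplicative order $d$. The proportion of $y\in W$ that are not $z$-cyclic is at most $p^{1-d}/d$.
\end{lemma}

\begin{proof}
If $y$ is uniform in $W$, then $A_zy$ is uniform in $A_zW$, which we identify with the ring $R=\mathbb F_p[T]/(T^{p-1}-a)$. An element generates $R$ as a module if and only if it is a unit. The polynomial $T^{p-1}-a$ is coprime to its derivative $-T^{p-2}$, so it has no repeated factors. A root $\theta\in\overline{\mathbb F}_p$ satisfies $\theta^p=a\theta$, hence $\theta^{p^i}=a^i\theta$ by induction. The degree of $\theta$ over $\mathbb F_p$ is the least $i\ge1$ with $\theta^{p^i}=\theta$, which is $d$. By the Chinese remainder theorem, $R$ is a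 product of $(p-1)/d$ fields of order $p^d$. A non-unit has a zero component in one of these fields, so the proportion of non-units is at most $\frac{p-1}d\,p^{-d}\le p^{1-d}/d$.
\end{proof}

The value $a=1$ must be avoided: then $R\cong\mathbb F_p^{\,p-1}$, and the proportion of units is $(1-1/p)^{p-1}$, which tends to $1/e$ and not to $1$.

\section{Expansions with small digits in $\mathbb F_p$}\label{sec:digits}

For $a\in\mathbb F_p$ let
\[
P_a=\Bigl\{\sum_{k<m}\varepsilon_ka^k:\ \varepsilon_k\in\{0,1\}\Bigr\}\subseteq\mathbb F_p .
\]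
We have $P_2=\mathbb F_p$, which is what Section~\ref{sec:idea} used, while $P_0=\{0,1\}$ and $P_1=\{0,1,\dots,m\}$ are small. We want a substitute for $P_2=\mathbb F_p$ that holds for most bases. Our tool is the following form of the Cauchy--Schwarz inequality. If $\pi\colon\Omega\to\mathbb F_p$ is a map from a finite set and $\mathcal E$ is the number of \emph{collisions}, that is, pairs $(\omega,\omega')\in\Omega^2$ with $\pi(\omega)=\pi(\omega')$, then
\begin{equation}\label{eq:cs}
|\Omega|^2=\Bigl(\sum_{t\in\pi(\Omega)}|\pi^{-1}(t)|\Bigr)^2\le|\pi(\Omega)|\sum_t|\pi^{-1}(t)|^2=|\pi(\Omega)|\,\mathcal E .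
\end{equation}
Call $a$ \emph{good} if $|P_a|\ge p^{3/4}$.

\begin{lemma}\label{lem:good}
At most $m\,p^{3/4}$ elements of $\mathbb F_p$ are not good.
\end{lemma}

\begin{proof}
Let $\mathcal E(a)$ be the number of collisions of the map $\varepsilon\mapsto\sum_k\varepsilon_ka^k$ on $\{0,1\}^m$. A pair with $\varepsilon=\varepsilon'$ is a collision for all $p$ values of $a$. For $\varepsilon\ne\varepsilon'$ the polynomial $\sum_k(\varepsilon_k-\varepsilon'_k)T^k$ is nonzero in $\mathbb F_p[T]$ of degree at most $m-1$, so the pair is a collision for at most $m-1$ values of $a$. Using $p\le2^m$,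
\[
\sum_a\mathcal E(a)\le p\,2^m+(m-1)4^m\le m\,4^m .
\]
If $a$ is not good, then \eqref{eq:cs} gives $\mathcal E(a)\ge4^m/|P_a|>4^mp^{-3/4}$. This can happen for at most $m\,p^{3/4}$ values of $a$.
\end{proof}

A good set $P_a$ is large but need not be all of $\mathbb F_p$, and more digits do not repair the argument. With $n$ digits the bound for the average number of collisions is $2^n+(n-1)4^n/p$, and inserting it in \eqref{eq:cs} gives a lower bound below $p/(n-1)$ for the size of the image. The loss comes from the degree of the collision polynomial. The remedy is a second scalar $\lambda$ that enters linearly. Call a pair $(a,\lambda)\in\mathbb F_p^2$ \emph{covering} if $|P_a+\lambda P_a|>p/2$.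

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] If $a$ is good, then $(a,\lambda)$ is covering for all but at most $p^{1/2}$ elements $\lambda\in\mathbb F_p$.
\item[(b)] If $(a,\lambda)$ is covering, then every $t\in\mathbb F_p$ can be written as
\[
t=\sum_{k<m}\alpha_ka^k+\lambda\sum_{k<m}\beta_ka^k\qquad\text{with }\alpha_k,\beta_k\in\{0,1,2\}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P=P_a$ and let $\mathcal E(\lambda)$ be the number of collisions of the map $(u,v)\mapsto u+\lambda v$ on $P^2$, that is, the number of quadruples $(u,v,u',v')\in P^4$ with $u+\lambda v=u'+\lambda v'$. If $v=v'$, the equation forces $u=u'$, and there are $|P|^2$ such quadruples, each counted for all $\lambda$. If $v\ne v'$, the equation determines $\lambda$. Hence $\sum_\lambda\mathcal E(\lambda)\le p|P|^2+|P|^4$, which we write as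
\[
\sum_{\lambda\in\mathbb F_p}\bigl(\mathcal E(\lambda)-|P|^4/p\bigr)\le p|P|^2 .
\]
By \eqref{eq:cs}, $\mathcal E(\lambda)\ge|P|^4/|P+\lambda P|$. So every summand is nonnegative, and a summand with $|P+\lambda P|\le p/2$ is at least $|P|^4/p$. The number of such $\lambda$ is at most $p|P|^2\big/(|P|^4/p)=p^2/|P|^2\le p^{1/2}$.

(b) Let $\Sigma=P_a+\lambda P_a$. The sets $\Sigma$ and $t-\Sigma$ both have more than $p/2$ elements, so they intersect, and $t$ is a sum of two elements of $\Sigma$. Adding the digits of these two elements gives digits in $\{0,1,2\}$.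
\end{proof}

\section{The diameter bound and the proof of Theorem~\ref{thm:A}}\label{sec:A}

The base $a$ will be $c(z)$ and the second scalar $\lambda$ will be $c(z')$ for a second element $z'$. We split the target vector as $u_1+\lambda u_2+\mu z$, build $u_1$ and $u_2$ by Horner's scheme, and multiply $u_2$ by $\lambda$ by applying $A_{z'}^{p-1}$ once. There is one difficulty: $u_2$ lies in $A_zW$, whereas $A_{z'}^{p-1}$ is the scalar $\lambda$ only on the hyperplane $A_{z'}W$. The error is a multiple of the single vector $z'$, and one such multiple can be paid for by repeated addition. For use in Section~\ref{sec:C} we allow $z$ and $z'$ to have cost up to $b$.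

\begin{proposition}\label{prop:diam}
Let $S=\{x,y\}\subseteq W$ and let $z,z'\in S^b\setminus W_0$, with $a=c(z)\ne0$ and $\lambda=c(z')\ne0$. Suppose that $y$ is $z$-cyclic and that $(a,\lambda)$ is covering. Then $S$ generates $W$ and
\[
\operatorname{diam}(W,S)\le(p-1)\bigl(2(b+2)m+3b\bigr)\le\Bigl(\frac{2(b+2)}{\log2}+\frac{5b+4}{\log5}\Bigr)\log|W| .
\]
\end{proposition}

\begin{proof}
Let $v\in W$. Since $a\ne0$, Proposition~\ref{prop:module}(d) gives $W=A_zW\oplus\mathbb F_pz$, and since $y$ is $z$-cyclic,
\[
v=\sum_{r=1}^{p-1}t_rA_z^ry+\mu z\qquad(t_r,\mu\in\mathbb F_p).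
\]
By Lemma~\ref{lem:cover}(b), $t_r=\sum_{k<m}\alpha_{r,k}a^k+\lambda\sum_{k<m}\beta_{r,k}a^k$ with $\alpha_{r,k},\beta_{r,k}\in\{0,1,2\}$. Put
\[
u_1=\sum_{r=1}^{p-1}\sum_{k<m}\alpha_{r,k}A_z^{r+(p-1)k}y,\qquad u_2=\sum_{r=1}^{p-1}\sum_{k<m}\beta_{r,k}A_z^{r+(p-1)k}y .
\]
By Proposition~\ref{prop:module}(c), $A_z^{r+(p-1)k}y=a^kA_z^ry$ for $r\ge1$. Hence $v=u_1+\lambda u_2+\mu z$. The exponents $r+(p-1)k$ run once through $1,\dots,(p-1)m$, so Lemma~\ref{lem:horner} with $\delta=2$ gives $u_1,u_2\in S^{(b+2)(p-1)m}$.

Since $\lambda\ne0$, Proposition~\ref{prop:module}(d) applies to $z'$ and gives $u_2=w+\kappa z'$ with $w\in A_{z'}W$ and $\kappa\in\mathbb F_p$. Then $A_{z'}^{p-1}u_2=A_{z'}^{p-1}w=\lambda w=\lambda u_2-\lambda\kappa z'$, and therefore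
\[
v=u_1+A_{z'}^{p-1}u_2+(\lambda\kappa)z'+\mu z .
\]
Applying $A_{z'}^{p-1}$ adds at most $b(p-1)$ to the cost of $u_2$. Each of the last two terms is either $0\in S^2$ or a sum of at most $p-1$ copies of an element of $S^b$, so it lies in $S^{b(p-1)}$. By \eqref{eq:rules}, the cost of $v$ is at most $2(b+2)(p-1)m+3b(p-1)$, which is the first inequality. For the second, $m\le\log_2p+1$ gives $2(b+2)m+3b\le2(b+2)\log_2p+5b+4$, and $1\le\log p/\log5$ because $p\ge5$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We apply Proposition~\ref{prop:diam} with $z=x$, $z'=y$, $b=1$. Its hypotheses hold unless one of the following five events occurs. Conditionally on $x,y\notin W_0$, the elements $x,y$ are independent and uniform in $W\setminus W_0$, so $c(x),c(y)$ are independent and uniform in $\mathbb F_p$ by Lemma~\ref{lem:uniform}.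
\begin{enumerate}
\item[(1)] $x\in W_0$ or $y\in W_0$. This has probability at most $2/p$.
\item[(2)] $x,y\notin W_0$ and $c(x)\in\{0,1\}$. This has probability at most $2/p$.
\item[(3)] $x,y\notin W_0$ and $c(x)$ is not good. By Lemma~\ref{lem:good} this has probability at most $m\,p^{-1/4}$.
\item[(4)] $x,y\notin W_0$, $c(x)$ is good, and either $c(y)=0$ or $(c(x),c(y))$ is not covering. Given a good value of $c(x)$, Lemma~\ref{lem:cover}(a) leaves at most $1+p^{1/2}$ values of $c(y)$ for which this happens, so the probability is at most $1/p+p^{-1/2}$.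
\item[(5)] $x\notin W_0$, $c(x)\notin\{0,1\}$, and $y$ is not $x$-cyclic. Here we condition on $x$ only, so $y$ is uniform in $W$. The order $d$ of $c(x)$ is at least $2$, and Lemma~\ref{lem:cyclic} bounds the probability by $p^{1-d}/d\le1/(2p)$.
\end{enumerate}
The sum of the five bounds is at most $m\,p^{-1/4}+p^{-1/2}+6/p$. Outside these events, Proposition~\ref{prop:diam} with $b=1$ gives generation and the bound $(p-1)(6m+3)$, which is at most $15\log|W|$ because $6/\log2+9/\log5<8.66+5.60<15$. The lower bound for every generating pair is Lemma~\ref{lem:count}.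
\end{proof}

\section{Which pairs generate}\label{sec:B}

For $z\notin W_0$ let $\nu(z)$ be the number of $y\in W$ such that $z$ and $y$ do not generate $W$. We compute $\nu(z)$ for every such $z$. A subalgebra that contains $z$ is invariant under $A_z$, so it pays to diagonalize $A_z$. For $c(z)\ne0$ this is possible over $\overline{\mathbb F}_p$. Put $\overline O=O\otimes\overline{\mathbb F}_p$ and $\overline W=W\otimes\overline{\mathbb F}_p$. We use two facts about extension of scalars. First, the subalgebra generated by $z$ and $y$ is the span of their iterated brackets, and vectors in $W$ span spaces of the same dimension over $\mathbb F_p$ and over $\overline{\mathbb F}_p$; so $z,y\in W$ generate $W$ if and only if they generate $\overline W$ over $\overline{\mathbb F}_p$. Second, an $\mathbb F_p$-linear operator on $W$ has kernels of the same dimension on $W$ and on $\overline W$.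

\begin{lemma}\label{lem:eigen}
Let $z\notin W_0$ with $a=c(z)\ne0$, and let $\theta\in\overline{\mathbb F}_p$ satisfy $\theta^{p-1}=a$. There is a basis $E_i$, $i\in\mathbb Z/p\mathbb Z$, of $\overline W$ with $z=\theta E_0$ and $[E_i,E_j]=(j-i)E_{i+j}$ for all $i,j$.
\end{lemma}

\begin{proof}
Put $\tau=\theta^{-1}z$. By Proposition~\ref{prop:module}(a), $z$ has characteristic polynomial $T^p-aT$ on $O$. So $\tau$ has characteristic polynomial $\theta^{-p}\bigl((\theta T)^p-a\theta T\bigr)=T^p-T$ on $\overline O$, and there is $\psi\ne0$ in $\overline O$ with $\tau(\psi)=\psi$. We claim that $\psi(0)\ne0$. Otherwise the lowest term of $\psi$ has degree $e\in\{1,\dots,p-1\}$. Then the lowest term of $\psi'$ has degree $e-1$, and so does that of $\tau(\psi)=\theta^{-1}f\psi'$, where $z=f\partial$, since $f$ is a unit. This contradicts $\tau(\psi)=\psi$. Normalize $\psi(0)=1$. Then $\psi^p=1+(\psi-1)^p=1$, so $\psi^i$ is defined for $i\in\mathbb Z/p\mathbb Z$, and $\tau(\psi^i)=i\psi^i$. Put $E_i=\psi^i\tau\ne0$. By \eqref{eq:bracket}, $[E_i,E_j]=(j\psi^i\psi^j-i\psi^j\psi^i)\tau=(j-i)E_{i+j}$.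 In particular the $E_j$ are eigenvectors of $\operatorname{ad}E_0$ for the $p$ distinct eigenvalues $j$, so they form a basis.
\end{proof}

In this basis the indices wrap around modulo $p$, and generation becomes a question about indices.

\begin{lemma}\label{lem:indices}
Let $y=\sum_jy_jE_j\in\overline W$ and $Y=\{j\ne0:y_j\ne0\}$. Then $E_0$ and $y$ fail to generate $\overline W$ if and only if $Y\subseteq\{i,-i\}$ for some $i\ne0$.
\end{lemma}

\begin{proof}
Suppose that $Y\subseteq\{i,-i\}$. The span of $E_0,E_i,E_{-i}$ is a subalgebra, since $[E_0,E_{\pm i}]=\pm iE_{\pm i}$ and $[E_i,E_{-i}]=-2iE_0$. It contains $E_0$ and $y$, and it is proper because $p>3$.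

Otherwise $Y$ contains $i$ and $l$ with $l\ne\pm i$. Let $L$ be the subalgebra generated by $E_0$ and $y$. For $j\in Y$ the vector $\prod_{j'\ne j}(\operatorname{ad}E_0-j')\,y\in L$ is a nonzero multiple of $E_j$, so $E_i,E_l\in L$. The vectors $E'_j=i^{-1}E_{ij}$ satisfy $[E'_j,E'_{j'}]=i^{-2}(ij'-ij)E_{i(j+j')}=(j'-j)E'_{j+j'}$. Passing to this basis, we may assume that $i=1$ and $2\le l\le p-2$. The relations $[E_1,E_j]=(j-1)E_{j+1}$ for $j=l,\dots,p-2$ have nonzero coefficients and give $E_{l+1},\dots,E_{p-1}\in L$. In particular $E_{-1}\in L$. The relations $[E_{-1},E_j]=(j+1)E_{j-1}$ for $j=l,l-1,\dots,1$ also have nonzero coefficients, as $l\le p-2$, and give $E_{l-1},\dots,E_0\in L$. Hence $L=\overline W$.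
\end{proof}

It remains to decide when one of the three-dimensional subalgebras $\langle E_0,E_i,E_{-i}\rangle$ contains an element of $W$ that is not a multiple of $z$, and to treat the nilpotent case $c(z)=0$.

\begin{proposition}\label{prop:nu}
Let $z\notin W_0$. If $c(z)\notin\{0,1,-1\}$, then $z$ and $y\in W$ fail to generate $W$ if and only if $y\in\mathbb F_pz$. In all cases,
\[
\nu(z)=\begin{cases}p&\text{if }c(z)\notin\{0,1,-1\},\\[2pt] p+\frac{p-1}2(p^3-p)&\text{if }c(z)=\pm1,\\[2pt] p^3&\text{if }c(z)=0.\end{cases}
\]
\end{proposition}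

\begin{proof}
Let $a=c(z)$.

\emph{The case $a\ne0$.} Take $\theta$ and $E_j$ as in Lemma~\ref{lem:eigen}, and let $y=\sum_jy_jE_j\in W$. Since $A_zE_j=j\theta E_j$, for $i\ne0$ and $s_i=i^2\theta^2$ we have
\[
(A_z^2-s_i)A_zy=\theta^3\sum_jj(j^2-i^2)\,y_jE_j .
\]
By Lemma~\ref{lem:indices}, $z$ and $y$ fail to generate if and only if $(A_z^2-s_i)A_zy=0$ for some $i\ne0$. Suppose that this holds and that $A_zy\ne0$. The vectors $A_zy$ and $A_z^3y=s_iA_zy$ both lie in $W$, so comparing a nonzero coordinate of $A_zy$ in the basis $e_{-1},\dots,e_{p-2}$ gives $s_i\in\mathbb F_p$. Now $s_i\in\mathbb F_p$ if and only if $\theta^2\in\mathbb F_p$, that is, $\theta^{2(p-1)}=a^2=1$.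

If $a\ne\pm1$, it follows that non-generation is equivalent to $A_zy=0$, hence to $y\in\mathbb F_pz$ by Proposition~\ref{prop:module}(b). So $\nu(z)=p$.

If $a=\pm1$, then the $s_i$ take $(p-1)/2$ distinct values, all in $\mathbb F_p$, one for each pair $\{i,-i\}$. The operator $(A_z^2-s_i)A_z$ is defined over $\mathbb F_p$ and has kernel $\langle E_0,E_i,E_{-i}\rangle$ on $\overline W$, so its kernel $V_i$ on $W$ has $p^3$ elements. For $i'\ne\pm i$ we have $V_i\cap V_{i'}=W\cap\langle E_0\rangle=\mathbb F_pz$. Hence $\nu(z)=|\bigcup_iV_i|=p+\frac{p-1}2(p^3-p)$.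

\emph{The case $a=0$.} Lemma~\ref{lem:coord} gives $z(\varphi)=1$, so $z$ acts on polynomials in $\varphi$ of degree at most $p-1$ as $d/d\varphi$. The vectors $\epsilon_i=\varphi^{i+1}z$, $-1\le i\le p-2$, form a basis of $W$, and by \eqref{eq:bracket} they satisfy the same relations $[\epsilon_i,\epsilon_j]=(j-i)\epsilon_{i+j}$ as the $e_i$. Write $y=gz$ with $g$ a polynomial in $\varphi$ of degree at most $p-1$. If $g\in\langle1,\varphi,\varphi^2\rangle$, then $z$ and $y$ lie in $\langle\epsilon_{-1},\epsilon_0,\epsilon_1\rangle$, which is a subalgebra and is proper because $p>3$. There are $p^3$ such $y$. Otherwise $g$ has degree $n$ with $3\le n\le p-1$. The $i$-th derivative $z^i(g)$ has degree exactly $n-i$ for $0\le i\le n$, and $A_z^iy=z^i(g)z$. So the generated subalgebra contains $\epsilon_{-1},\dots,\epsilon_{n-1}$, in particular $\epsilon_{-1},\epsilon_0,\epsilon_1,\epsilon_2$. The relations $[\epsilon_1,\epsilon_j]=(j-1)\epsilon_{j+1}$ for $j=2,\dots,p-3$ then give $\epsilon_3,\dots,\epsilon_{p-2}$. Hence $\nu(z)=p^3$.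
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The criterion is the first statement of Proposition~\ref{prop:nu}. By Lemma~\ref{lem:uniform} and Proposition~\ref{prop:nu}, the average of $\nu(z)$ over $z\in W\setminus W_0$ is
\[
\frac1p\Bigl[(p-3)p+2p+(p-1)(p^3-p)+p^3\Bigr]=\frac1p\cdot p^4=p^3 .
\]
So, conditionally on $x\notin W_0$, the pair fails to generate with probability $p^3/p^p=p^{3-p}$.

Now condition on $x\in W_0$, $y\notin W_0$. The elements $u$ and $u+ty$ generate the same subalgebra together with $y$, so the set of the $\nu(y)$ non-generating partners of $y$ is a union of cosets of $\mathbb F_py$. Each such coset meets the hyperplane $W_0$ in exactly one point, since $y\notin W_0$. So $y$ has $\nu(y)/p$ non-generating partners in $W_0$, on average $p^2$, and the pair fails to generate with probability $p^2/p^{p-1}=p^{3-p}$ again.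

Finally, if $x,y\in W_0$, which has probability $p^{-2}$, the pair does not generate. Thus the pair generates with probability $(1-p^{-2})(1-p^{3-p})$.
\end{proof}

\begin{remark}
The hypothesis $p>3$ cannot be dropped from Theorem~\ref{thm:B}. For $p=3$ the formula gives $0$, but $e_{-1}$ and $e_1$ generate $\langle e_{-1},e_0,e_1\rangle=O\partial$, because $[e_{-1},e_1]=2e_0$.
\end{remark}

\section{The failure probability}\label{sec:C}

In the proof of Theorem~\ref{thm:A} the pair is lost as soon as $c(x)$ or $c(y)$ is unsuitable, and our bound for this is of order $m\,p^{-1/4}$. To do better we give ourselves more candidates for $z$ and $z'$, namely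
\[
z_j=x+jy\in S^{1+j}\qquad(0\le j<J),
\]
where $S=\{x,y\}$ and $J<p$ will depend only on $N$. If the scalars $c(z_j)$ were independent, the probability that all of them are unsuitable would be a high power of $m\,p^{-1/4}$. The difficulty is that the $z_j$ are far from independent, as they all lie in the span of $x$ and $y$, and that $c$ is not linear. We make it affine by fixing the lower halves of the coefficients.

Write $x=f\partial$, $y=g\partial$, with coefficients $f_i,g_i$, and
\[
f=F+f^+,\qquad g=G+g^+,
\]
where $F,G$ are polynomials of degree at most $(p-1)/2$ and $f^+,g^+\in U=X^{(p+1)/2}O$. The pair $(f^+,g^+)$ is uniform in $U^2$ and independent of $(F,G)$, and $U\cdot U=0$. Let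
\[
I=\{j<J: f_0+jg_0\ne0\}=\{j<J:z_j\notin W_0\},\qquad K=\Bigl\lceil\frac{p-1}{4J}\Bigr\rceil\le\frac{p-1}2 .
\]
The set $I$ and the residues of $f,g$ modulo $X^K$ are determined by $(F,G)$. If $(f_0,g_0)\ne(0,0)$, the equation $f_0+jg_0=0$ has at most one solution $j$ in $\mathbb F_p$, so $|I|\ge J-1$.

\begin{lemma}\label{lem:indep}
Suppose that $F$ and $G$ are linearly independent over $\mathbb F_p$ modulo $X^K$. Then, conditionally on $(F,G)$, the values $c(z_j)$, $j\in I$, are independent and uniform in $\mathbb F_p$.
\end{lemma}

\begin{proof}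
For $j\in I$ put $Q_j=F+jG$, a unit of $O$. If $Q$ is a unit and $u\in U$, then $(Q+u)(Q^{-1}-Q^{-2}u)=1-Q^{-2}u^2=1$. So \eqref{eq:c} gives
\begin{equation}\label{eq:affine}
c(z_j)=Q_j(0)\,\rho(Q_j^{-1})-Q_j(0)\,\rho\bigl(Q_j^{-2}(f^++jg^+)\bigr).
\end{equation}
For fixed $(F,G)$, the vector $(c(z_j))_{j\in I}$ is thus an affine function of $(f^+,g^+)\in U^2$. If its linear part is surjective onto $\mathbb F_p^I$, all fibers have the same size and the lemma follows. Suppose that it is not. Then the image lies in a hyperplane, and after absorbing the nonzero factors $Q_j(0)$ there is $0\ne(s_j)\in\mathbb F_p^I$ with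
\[
\sum_{j\in I}s_j\,\rho\bigl(Q_j^{-2}(u+ju')\bigr)=0\qquad\text{for all }u,u'\in U .
\]
Take $u'=0$ and $u=X^i$ with $\frac{p+1}2\le i\le p-1$. The equation says that the coefficient of $X^{p-1-i}$ in $\sum_js_jQ_j^{-2}$ vanishes, and $p-1-i$ runs through $0,\dots,\frac{p-3}2$. So $\sum_js_jQ_j^{-2}\equiv0\pmod{X^{(p-1)/2}}$.

We clear denominators and factor. (For $I=\{0,1\}$ the relation becomes $s_0Q_1^2+s_1Q_0^2\equiv0$; over $\overline{\mathbb F}_p$ the left side is a product of two linear combinations of $Q_0$ and $Q_1$, and one of them must vanish to order at least $(p-1)/4$.) In general, multiplying by $\prod_{i\in I}Q_i^2$ gives, in $\mathbb F_p[X]$,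
\[
H(F,G)\equiv0\pmod{X^{(p-1)/2}},\qquad H(Y,Z)=\sum_{j\in I}s_j\prod_{i\in I,\ i\ne j}(Y+iZ)^2 .
\]
The polynomial $H$ is homogeneous of degree $n=2|I|-2\le2J-2$. It is nonzero: choose $j$ with $s_j\ne0$; at $(Y,Z)=(-j,1)$ every term but the $j$-th contains the vanishing factor $Y+jZ$, so $H(-j,1)=s_j\prod_{i\ne j}(i-j)^2$, which is nonzero because $J<p$. If $n=0$, then $H$ is a nonzero constant, which contradicts the congruence. If $n>0$, then $H$, being a nonzero homogeneous polynomial in two variables, is a product of $n$ nonzero linear forms over $\overline{\mathbb F}_p$. The order of vanishing at $X=0$ of a product of polynomials is the sum of the orders of the factors. So for one of the forms $\alpha Y+\beta Z$, the polynomial $\alpha F+\beta G$ is zero or vanishes to an order $e\ge\frac{p-1}{2n}\ge\frac{p-1}{4J}$, and then $e\ge K$ since $e$ is an integer. Thus $F,G$ are linearly dependent modulo $X^K$ over $\overline{\mathbb F}_p$, hence over $\mathbb F_p$. This contradicts the hypothesis.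
\end{proof}

Some hypothesis of this kind is needed. If $F=G$ is a unit, then $Q_j=(1+j)F$, and by \eqref{eq:affine} all $c(z_j)$ are functions of the two numbers $\rho(F^{-2}f^+)$ and $\rho(F^{-2}g^+)$, so no three of them are independent and uniform.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The upper bound holds because $x,y\in W_0$ with probability $p^{-2}$, and then the pair does not generate $W$.

For the lower bound fix $N$ and put $D=N+2$, $M=8(N+1)$, $J=2M+1$, with $p>J$. We use $M$ candidates for $z$ and $M$ further candidates for $z'$. Independence does not help with the condition that $y$ be $z$-cyclic; instead we make its failure unlikely through Lemma~\ref{lem:cyclic}, by asking that $c(z)$ have order at least $D$. Call $a\in\mathbb F_p$ \emph{admissible} if $a$ is good, nonzero, and of multiplicative order at least $D$. An element of order $e$ is a root of $T^e-1$, so at most $1+\sum_{e<D}e\le D^2$ elements are zero or of order less than $D$. By Lemma~\ref{lem:good}, at most $m\,p^{3/4}+D^2$ elements are not admissible.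

Two exceptional events depend only on $(F,G)$.
\begin{enumerate}
\item[$B_0$:] $f_0=g_0=0$. This has probability $p^{-2}$.
\item[$B_1$:] $F,G$ are linearly dependent modulo $X^K$. There are $p+1$ nonzero pairs $(\alpha,\beta)\in\mathbb F_p^2$ up to scaling, and for each of them $\alpha F+\beta G$ is uniform modulo $X^K$. So $\Pr(B_1)\le(p+1)p^{-K}$.
\end{enumerate}
Outside $B_0\cup B_1$ we have $|I|\ge2M$. Let $j_1<\dots<j_{2M}$ be the first $2M$ elements of $I$, which are determined by $(F,G)$, and let $c_l=c(z_{j_l})$. Given $(F,G)$, the values $c_1,\dots,c_{2M}$ are independent and uniform by Lemma~\ref{lem:indep}. The next two events are defined outside $B_0\cup B_1$.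
\begin{enumerate}
\item[$B_2$:] none of $c_1,\dots,c_M$ is admissible. For large $p$ we have $D^2/p\le m\,p^{-1/4}$, so
\[
\Pr(B_2)\le\bigl(m\,p^{-1/4}+D^2/p\bigr)^M\le(2m)^Mp^{-M/4}=(2m)^Mp^{-2N-2}.
\]
\item[$B_3$:] $B_2$ does not occur and, with $a$ the first admissible value among $c_1,\dots,c_M$, every $\lambda\in\{c_{M+1},\dots,c_{2M}\}$ is zero or makes $(a,\lambda)$ not covering. Given $(F,G)$ and $c_1,\dots,c_M$, the value $a$ is determined and good, and $c_{M+1},\dots,c_{2M}$ are still independent and uniform. By Lemma~\ref{lem:cover}(a),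
\[
\Pr(B_3)\le\bigl(p^{-1/2}+p^{-1}\bigr)^M\le2^Mp^{-M/2}=2^Mp^{-4N-4}.
\]
\end{enumerate}
The candidate that supplies $a$ depends on both $x$ and $y$, so Lemma~\ref{lem:cyclic} cannot be applied to it directly. We take a union bound over all candidates, without conditioning.
\begin{enumerate}
\item[$B_4$:] for some $j<J$, we have $z_j\notin W_0$, the value $c(z_j)$ is nonzero of order at least $D$, and $y$ is not $z_j$-cyclic. For fixed $j$ the map $(x,y)\mapsto(z_j,y)$ is a bijection of $W^2$, so $y$ is uniform given $z_j$. By Lemma~\ref{lem:cyclic}, $\Pr(B_4)\le Jp^{1-D}=Jp^{-N-1}$.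
\end{enumerate}
The bounds for $B_1,\dots,B_4$ are each $o(p^{-N})$ as $p\to\infty$ with $N$ fixed, since $K\to\infty$ and $m^M=o(p)$. So there is $p_0(N)$ with $\Pr(B_0\cup\dots\cup B_4)\le p^{-2}+p^{-N}$ for $p\ge p_0(N)$.

Suppose that none of the five events occurs. Let $z=z_{j_l}$, where $l\le M$ is the first index with $a=c_l$ admissible, and let $z'=z_{j_{l'}}$ with $M<l'\le2M$ be such that $\lambda=c_{l'}\ne0$ and $(a,\lambda)$ is covering. Since $B_4$ does not occur, $y$ is $z$-cyclic. Both $z$ and $z'$ lie in $S^J\setminus W_0$. Proposition~\ref{prop:diam} with $b=J$ shows that $x,y$ generate $W$ and that $\operatorname{diam}(W,\{x,y\})\le C_N\log|W|$ with $C_N=2(J+2)/\log2+(5J+4)/\log5$, which depends only on $N$.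
\end{proof}

\begin{thebibliography}{1}

\bibitem{BJM}
Marco Barbieri, Urban Jezernik, Matev\v{z} Mi\v{s}\v{c}i\v{c},
\emph{Diameter bounds for finite simple Lie algebras},
arXiv:2509.15351 (2025).

\end{thebibliography}
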